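
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Transitive, order-like, binary structures\\ and finite-dimensional permutation structures}


\begin{abstract}
A structure is order-like if every complete $2$-type over $\emptyset$ defines a transitive relation. We prove that every countable, $\omega$-categorical, transitive, order-like, binary structure is bi-definable with a homogeneous structure whose language consists of finitely many linear orders. This answers positively a question of Braunfeld and Simon, who asked it under the additional hypothesis NIP; that hypothesis turns out to be a consequence of the others. The proof studies the composition of $2$-types. Its main step is that this composition is commutative, and the main tool is a way of trapping a point between two points of an orbit of an automorphism.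
\end{abstract}

\section{Introduction}

\subsection*{The question}

Take a set with $n\ge 1$ linear orders $<_1,\dots,<_n$. The relation between two distinct points $x,y$ is recorded by a vector of signs, telling for each $i$ whether $x<_iy$ or $y<_ix$. If $(x,y)$ and $(y,z)$ have the same sign vector, then $(x,z)$ has it too, since each $<_i$ is transitive. If in addition the structure is homogeneous, then the complete $2$-type of a pair of distinct points is determined by its sign vector, and so every complete $2$-type defines a transitive relation. The question treated here is the converse: when every $2$-type is transitive, must the structure come from finitely many linear orders?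

We fix the terms. All structures are nonempty and countable, and linear orders are strict. ``Definable'' always means definable over $\emptyset$, and two structures are \emph{bi-definable} if they have the same underlying set and the same definable relations.
\begin{itemize}
\item $M$ is \emph{$\omega$-categorical} if for each $n$ there are only finitely many complete $n$-types over $\emptyset$.
\item $M$ is \emph{order-like} if $p(x,y)\wedge p(y,z)\to p(x,z)$ for every complete type $p(x,y)$ over $\emptyset$.
\item $M$ is \emph{transitive} if it has a unique complete $1$-type over $\emptyset$.
\item $M$ is \emph{binary} if every definable relation is equivalent to a Boolean combination of definable relations in at most two variables.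
\item An \emph{$n$-dimensional permutation structure} ($n\ge1$) is a set with $n$ linear orders; it is \emph{finite-dimensional} if we do not wish to name $n$.
\item $M$ is \emph{homogeneous} if every isomorphism between finite substructures extends to an automorphism.
\item A formula $\varphi(\bar x;\bar y)$ is \emph{NIP} if for some $N$ no $N$-element set of tuples is shattered by the family of sets $\varphi(M;\bar b)$, that is, not all subsets of it are cut out by members of the family. $M$ is NIP if all formulas are; otherwise $M$ has IP.
\end{itemize}

Braunfeld and Simon \cite{BS} asked whether every transitive, order-like, binary NIP structure is bi-definable with a finite-dimensional permutation structure. Here, as there, the structure is understood to be countable and $\omega$-categorical. The answer is yes, and NIP is not needed.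

\begin{theorem}\label{thm:main}
Let $M$ be countable, $\omega$-categorical, transitive, order-like and binary. Then there are finitely many definable linear orders $<_1,\dots,<_n$ on $M$ such that $M$ is bi-definable with $(M;<_1,\dots,<_n)$, and the latter is homogeneous. In particular, every countable, $\omega$-categorical, transitive, order-like, binary NIP structure is bi-definable with a finite-dimensional permutation structure.
\end{theorem}

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[\textup{(a)}] For a countable structure $M$ the following are equivalent:
 \begin{enumerate}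
 \item[\textup{(i)}] $M$ is $\omega$-categorical, transitive, order-like and binary;
 \item[\textup{(ii)}] $M$ is $\omega$-categorical, transitive, order-like, binary and NIP;
 \item[\textup{(iii)}] $M$ is bi-definable with a homogeneous finite-dimensional permutation structure.
 \end{enumerate}
\item[\textup{(b)}] In such an $M$, every definable strict partial order is an intersection of definable linear orders.
\item[\textup{(c)}] If such an $M$ has $2m\ge2$ complete $2$-types of pairs of distinct elements, then the least $d$ for which $M$ is bi-definable with a homogeneous $d$-dimensional permutation structure satisfies $\lceil\log_2 2m\rceil\le d\le m$.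
\item[\textup{(d)}] When NIP is dropped, transitivity cannot also be dropped: there is a countable, $\omega$-categorical, order-like, binary structure that is not bi-definable with any finite-dimensional permutation structure.
\end{enumerate}
\end{theorem}

Order-likeness cannot be dropped either: a countably infinite pure set is $\omega$-categorical, transitive, binary and NIP, but every permutation of it is an automorphism, so no linear order on it is definable.

\subsection*{The shape of the proof}

Let $M$ be as in Theorem~\ref{thm:main}. A definable linear order on $M$ is a union of $2$-types that contains exactly one of $p$ and its converse $p^*$ for every $p$ other than equality. What has to be found are enough such unions, transitive as relations, to tell any two $2$-types apart. Write $p\circ q$ for the set of $2$-types of pairs $(x,z)$ for which there is $y$ with $(x,y)$ of type $p$ and $(y,z)$ of type $q$. In Section~\ref{sec:reduction} we describe a failure of commutativity of $\circ$ that would make this impossible, and show that if $\circ$ is commutative then there are enough linear orders. The rest of the proof establishes commutativity. Section~\ref{sec:tree} shows the method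 in a case that can be drawn, Section~\ref{sec:trap} isolates the tool, Section~\ref{sec:T} studies pairs with a common predecessor, and Section~\ref{sec:comm} completes the argument. Section~\ref{sec:strong} proves Theorem~\ref{thm:strong}.

\section{The algebra of 2-types}\label{sec:algebra}

From here to the end of Section~\ref{sec:comm}, $M$ is countable, $\omega$-categorical, transitive, order-like and binary. We recall the standard facts. Since $M$ is countable and $\omega$-categorical, two finite tuples of the same complete type are conjugate under $\mathrm{Aut}(M)$, and a relation on $M$ is definable if and only if it is invariant under $\mathrm{Aut}(M)$. Since $M$ is binary and transitive, the type of a finite tuple is determined by the $2$-types of its pairs. Hence: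
\begin{quote}
\textbf{(H)} If two finite tuples of the same length have the same corresponding $2$-types, then some automorphism of $M$ maps one to the other.
\end{quote}
In particular, a configuration found over one of the two tuples can be transported to the other.

Let $H$ be the finite set of $2$-types of pairs from $M$, let $1\in H$ be the type of the pairs $(x,x)$ (there is only one, by transitivity), and let $p^*$ be the type of $(y,x)$ when $(x,y)$ has type $p$. We write $x\mathrel{p}y$ for $\mathrm{tp}(x,y)=p$, and call $x$ a \emph{$p$-predecessor} of $y$ and $y$ a \emph{$p$-successor} of $x$. Every point has $p$-predecessors and $p$-successors for every $p\in H$, since $M$ is transitive. Put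
\[
a\circ b=\{\mathrm{tp}(x,z):\ x\mathrel{a}y\mathrel{b}z\ \text{for some }y\},
\]
and extend $\circ$ and ${}^*$ to sets of types by taking unions and images. Then $a\circ b\ne\emptyset$ and $a\circ 1=1\circ a=\{a\}$. We say that $a$ and $b$ \emph{commute} if $a\circ b=b\circ a$.

\begin{lemma}\label{lem:algebra}
Let $a,b,c\in H$.
\begin{enumerate}
\item[\textup{(i)}] $c\in a\circ b\iff a\in c\circ b^*\iff b\in a^*\circ c\iff c^*\in b^*\circ a^*$.
\item[\textup{(ii)}] $1\in a\circ b\iff b=a^*$.
\item[\textup{(iii)}] If $c\in a\circ b$ and $x\mathrel{c}z$, then there is $y$ with $x\mathrel{a}y\mathrel{b}z$.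
\item[\textup{(iv)}] $\circ$ is associative.
\item[\textup{(v)}] $a\circ a=\{a\}$, and if $a\neq1$ then $a\ne a^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each condition says that there is a triangle $x\mathrel{a}y\mathrel{b}z$ with $x\mathrel{c}z$, read from different corners. (ii) is immediate. (iii) By definition some pair of type $c$ has such a $y$, and all pairs of type $c$ are conjugate. (iv) If $d\in(a\circ b)\circ c$, there are $x\mathrel{d}w$ and $z$ with $z\mathrel{c}w$ and $\mathrm{tp}(x,z)\in a\circ b$; by (iii) there is $y$ with $x\mathrel{a}y\mathrel{b}z$, so $\mathrm{tp}(y,w)\in b\circ c$ and $d\in a\circ(b\circ c)$. The other inclusion follows by taking converses, since $(a\circ b)^*=b^*\circ a^*$ by (i). (v) Order-likeness gives $a\circ a\subseteq\{a\}$, and $a\circ a\neq\emptyset$. If $a=a^*$, then $1\in a\circ a^*=a\circ a=\{a\}$, so $a=1$.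
\end{proof}

We shall use (i) constantly and refer to it as \emph{rotating} the triangle.

\begin{example}\label{ex:basic}
(1) Let $M$ be the generic $d$-dimensional permutation structure, the Fra\"{\i}ss\'e limit of all finite sets with $d$ linear orders. (Amalgamation holds because one can amalgamate each of the orders separately, without identifying new points.) Here $H\setminus\{1\}$ is the set $\{+,-\}^d$ of sign vectors. If $a,b\ne1$ and $b\neq a^*$, then $a\circ b$ is the set of all $c\in\{+,-\}^d$ with $c_i=a_i$ whenever $a_i=b_i$. Indeed these conditions are forced by transitivity of the orders, and any such $c$ is realized by a three-point structure, which embeds in $M$. For $b=a^*$ the same argument gives $a\circ a^*=H$. The description is symmetric in $a$ and $b$.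

(2) Let $M=\mathbb Q\times\mathbb Q$, with $x\mathrel{p}y$ if the first coordinate of $x$ is smaller than that of $y$, and $x\mathrel{q}y$ if the first coordinates are equal and the second coordinate of $x$ is smaller. Finite partial isomorphisms of $(M;p,q)$ extend to automorphisms, first on the first coordinates and then in each fiber. So $H=\{1,p,p^*,q,q^*\}$, and $p\circ q=q\circ p=\{p\}$, $p\circ p^*=p^*\circ p=H$, $q\circ q^*=q^*\circ q=\{1,q,q^*\}$. Two points have a common $q$-successor exactly when they lie in the same fiber, and the same holds for common $q$-predecessors.
\end{example}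

\section{From commutativity to linear orders}\label{sec:reduction}

Call $P\subseteq H\setminus\{1\}$ \emph{closed} if $P\circ P\subseteq P$, and \emph{total} if $P\cup P^*=H\setminus\{1\}$. A definable binary relation is a union of $2$-types, that is, of the form $\mathrm{tp}(x,y)\in P$ with $P\subseteq H$. It is a strict partial order if and only if $1\notin P$ and $P$ is closed, and it is then a linear order if and only if $P$ is total. A closed set $P$ never contains both $p$ and $p^*$, since $1\in p\circ p^*$; so a total closed set contains exactly one of $p,p^*$ for each $p\ne1$. If $P$ is total and closed, so is $P^*$. By Lemma~\ref{lem:algebra}(v), every $\{p\}$ with $p\ne1$ is closed. We say that $P$ \emph{separates} two types if it contains exactly one of them.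

\subsection*{What could go wrong}

By Lemma~\ref{lem:algebra}(v) the types other than $1$ fall into pairs $\{p,p^*\}$; let $m$ be the number of these pairs. Suppose $p,q\neq1$ and $q\ne p^*$. Then $p\circ q$ contains none of $1,p^*,q^*$. Indeed $1\in p\circ q$ means $q=p^*$; by rotation $p^*\in p\circ q$ gives $q\in p^*\circ p^*=\{p^*\}$, and $q^*\in p\circ q$ gives $p\in q^*\circ q^*=\{q^*\}$. So if $m\le2$, then any set that contains exactly one type from each pair $\{p,p^*\}$ is closed, and these sets separate all types other than $1$.

For $m\ge3$ a third type can enter. Suppose that
\[
r\in p\circ q\quad\text{and}\quad r^*\in q\circ p\qquad\text{for some } p,q\ne1,\ q\neq p^*.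
\]
A total closed set that contains $p$ and $q$ would contain $r$ and $r^*$, which is impossible. Passing to converses, no total closed set contains both $p^*$ and $q^*$. So every total closed set contains exactly one of $p$ and $q$, and hence contains $p$ if and only if it contains $q^*$. The distinct types $p$ and $q^*$ could then not be separated by linear orders. If $\circ$ is commutative, this does not happen: we would have $r,r^*\in p\circ q$ and
\[
1\in r\circ r^*\subseteq p\circ q\circ p\circ q=p\circ p\circ q\circ q=p\circ q,
\]
so $q=p^*$. This suggests commutativity as the statement to aim for. We now show that it is enough.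

\subsection*{Commutativity gives enough linear orders}

Partial orders are extended to linear ones by adding one type $q^*$ at a time. In general the closure of $P\cup\{q^*\}$ under $\circ$ involves all alternating products of members of $P$ and $q^*$; commutativity and $q^*\circ q^*=\{q^*\}$ collapse them.

\begin{lemma}\label{lem:onestep}
Suppose $\circ$ is commutative. If $P$ is closed and $q\in H\setminus(P\cup\{1\})$, then $Q=P\cup\{q^*\}\cup(P\circ q^*)$ is closed.
\end{lemma}

\begin{proof}
We have $P\circ P\subseteq P$ and $q^*\circ q^*=\{q^*\}$. By commutativity and associativity, any other product of two of the sets $P$, $\{q^*\}$, $P\circ q^*$ can be rearranged so that the factors $P$ come first; it then lies in $P\circ q^*$, again by $P\circ P\subseteq P$ and $q^*\circ q^*=\{q^*\}$. For example, $(P\circ q^*)\circ(P\circ q^*)=P\circ P\circ q^*\circ q^*\subseteq P\circ q^*$. So $Q\circ Q\subseteq Q$. Finally $1\notin P$ and $q^*\ne1$, while $1\in P\circ q^*$ would mean $q\in P$ by Lemma~\ref{lem:algebra}(ii). So $1\notin Q$.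
\end{proof}

\begin{proposition}\label{prop:separate}
Suppose $\circ$ is commutative. If $P$ is closed and $q\in H\setminus(P\cup\{1\})$, there is a total closed set $P'\supseteq P$ with $q\notin P'$.
\end{proposition}

\begin{proof}
Take $Q$ as in Lemma~\ref{lem:onestep} and let $P'\supseteq Q$ be a maximal closed set. If $q'\ne1$ and $q'\notin P'$, then Lemma~\ref{lem:onestep} gives a closed set containing $P'\cup\{q'^*\}$, so $q'^*\in P'$ by maximality. Thus $P'$ is total. Since $q^*\in P'$, we have $q\notin P'$.
\end{proof}

\begin{proposition}\label{prop:present}
Let $P_1,\dots,P_n$ $(n\geq 1)$ be total closed sets such that any two distinct types in $H\setminus\{1\}$ are separated by some $P_i$, and let $x<_iy$ mean $\mathrm{tp}(x,y)\in P_i$. Then $M$ is bi-definable with $(M;<_1,\dots,<_n)$, and the latter is homogeneous.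
\end{proposition}

\begin{proof}
The $<_i$ are definable linear orders. For $p\ne1$, the conjunction of $x<_iy$ over all $i$ with $p\in P_i$ and of $y<_ix$ over all $i$ with $p\notin P_i$ holds for all pairs of type $p$. It holds for no pair $(x,x)$, and for no pair of type $q\ne1,p$, because some $P_i$ separates $p$ and $q$. The type $1$ is defined by $x=y$. So every $2$-type of $M$ is quantifier-free definable from $<_1,\dots,<_n,=$. Definable relations in two variables are finite unions of $2$-types, and a definable subset of $M$ is $\emptyset$ or $M$ by transitivity. Since $M$ is binary, all its definable relations are quantifier-free definable in $(M;<_1,\dots,<_n)$. This proves bi-definability. An isomorphism between finite substructures of $(M;<_1,\dots,<_n)$ preserves the $2$-types of $M$, so by (H) it extends to an automorphism.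
\end{proof}

\begin{proposition}\label{prop:enough}
If $\circ$ is commutative, then the conclusion of Theorem~\ref{thm:main} holds for $M$.
\end{proposition}

\begin{proof}
If $H=\{1\}$, then $|M|=1$ and $P_1=\emptyset$ gives the trivial order. Otherwise let $P_1,\dots,P_n$ be all the total closed sets. For distinct $p,q\ne1$, Proposition~\ref{prop:separate} with $P=\{p\}$ gives one that contains $p$ and not $q$. In particular, taking $p\neq1$ and $q=p^*$, we see that $n\ge1$. So Proposition~\ref{prop:present} applies.
\end{proof}

It remains to prove commutativity.

\section{A worked case: why a plane tree cannot occur}\label{sec:tree}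

The two hypotheses that do most of the work in proving commutativity are order-likeness and binarity, the latter in the form of (H). To see how they interact, suppose that $H$ consists of five distinct types $1,p,p^*,q,q^*$, and think of $x\mathrel{p}y$ as ``$x$ is an ancestor of $y$'' in a tree drawn in the plane, and of $x\mathrel{q}y$ as ``$x$ and $y$ are incomparable and $x$ is to the left of $y$''. What makes this a tree that branches is:
\begin{enumerate}
\item[(1)] no two $q$-related points have a common $p$-successor (the ancestors of a point form a chain);
\item[(2)] some $q$-related points have a common $p$-predecessor.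
\end{enumerate}
We show by hand that (1) and (2) contradict the hypotheses on $M$.

By (2) choose $y_1\mathrel{q}y_2$ and $z$ with $z\mathrel{p}y_1$ and $z\mathrel{p}y_2$. Choose $y_0$ to the left of $z$ and $y_3$ to the right of $z$, that is, $y_0\mathrel{q}z\mathrel{q}y_3$; see Figure~\ref{fig:tree}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,3)--(-3,0);
\draw (0,3)--(3,0);
\draw (0,3)--(0,1.5)--(-1,0);
\draw (0,1.5)--(1,0);
\fill (-3,0) circle (2pt) node[below] {$y_0$};
\fill (-1,0) circle (2pt) node[below] {$y_1$};
\fill (1,0) circle (2pt) node[below] {$y_2$};
\fill (3,0) circle (2pt) node[below] {$y_3$};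
\fill (0,1.5) circle (2pt) node[right] {$\,z$};
\end{tikzpicture}
\caption{Ancestors are drawn above their descendants. The points $y_0,y_1,y_2,y_3$ are incomparable and lie from left to right. The point $z$ is an ancestor of $y_1$ and $y_2$, is to the right of $y_0$, and is to the left of $y_3$. An automorphism moving each $y_i$ to $y_{i+1}$ for $i\le 2$ would move $z$ to the right, although $z$ and its image are both ancestors of $y_2$.}
\label{fig:tree}
\end{figure}

We claim $y_0\mathrel{q}y_1$ and $y_2\mathrel{q}y_3$. For the first, consider the other possibilities for $\mathrm{tp}(y_0,y_1)$. If $y_0=y_1$ or $y_1\mathrel{p}y_0$, then $z\mathrel{p}y_0$, contrary to $y_0\mathrel{q}z$. If $y_0\mathrel{p}y_1$, then the $q$-related points $y_0,z$ have the common $p$-successor $y_1$, contrary to (1). If $y_1\mathrel{q}y_0$, then $y_1\mathrel{q}y_0\mathrel{q}z$ gives $y_1\mathrel{q}z$, contrary to $z\mathrel{p}y_1$. For the second: if $y_2=y_3$ or $y_2\mathrel{p}y_3$, then $z\mathrel{p}y_3$, contrary to $z\mathrel{q}y_3$; if $y_3\mathrel{p}y_2$, then the $q$-related points $z,y_3$ have the common $p$-successor $y_2$, contrary to (1); and if $y_3\mathrel{q}y_2$, then $z\mathrel{q}y_3\mathrel{q}y_2$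 gives $z\mathrel{q}y_2$, contrary to $z\mathrel{p}y_2$.

So $y_0\mathrel{q}y_1\mathrel{q}y_2\mathrel{q}y_3$, and by order-likeness $y_i\mathrel{q}y_j$ for all $i<j$. By (H) there is $g\in\mathrm{Aut}(M)$ with $g(y_0,y_1,y_2)=(y_1,y_2,y_3)$. Then $g^3y_0=y_3$. Applying $g^3$ to $y_0\mathrel{q}z$ gives $y_3\mathrel{q}g^3z$, and with $z\mathrel{q}y_3$ we obtain $z\mathrel{q}g^3z$. Let $s=\mathrm{tp}(z,gz)$. Then $z\mathrel{s}gz\mathrel{s}g^2z\mathrel{s}g^3z$, so $z\mathrel{s}g^3z$ by order-likeness, and therefore $s=q$. Thus $z\mathrel{q}gz$. But $z\mathrel{p}y_2$, and $z\mathrel{p}y_1$ gives $gz\mathrel{p}gy_1=y_2$. So the $q$-related points $z$ and $gz$ have the common $p$-successor $y_2$, contrary to (1).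

Three features of this argument recur below. The point $z$ is trapped between $y_0$ and $g^3y_0$. Order-likeness extracts a root: from the type of $(z,g^3z)$ it recovers the type of $(z,gz)$. Binarity produces $g$. In a genuine plane tree the triples $(y_0,y_1,y_2)$ and $(y_1,y_2,y_3)$ of Figure~\ref{fig:tree} have the same $2$-types but different positions. In the first, the two right-hand points have a common ancestor, namely $z$, that is not an ancestor of the third point. In the second they do not: an ancestor of both $y_2$ and $y_3$ is comparable with $z$ and is not $z$ or below it, so it is an ancestor of $z$ and hence of $y_1$. The $2$-types alone do not see this difference, and so (H) fails there.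

\section{Trapping a point in an orbit}\label{sec:trap}

\begin{lemma}[Trapping]\label{lem:trap}
Let $g\in\mathrm{Aut}(M)$, $n\ge1$, $p\in H$ and $t,z\in M$. If $t\mathrel{p}z$ and $z\mathrel{p}g^nt$, then $z\mathrel{p}gz$.
\end{lemma}

\begin{proof}
Applying $g^n$ to $t\mathrel{p}z$ gives $g^nt\mathrel{p}g^nz$, so $z\mathrel{p}g^nz$ by order-likeness. Let $s=\mathrm{tp}(z,gz)$. Then $g^iz\mathrel{s}g^{i+1}z$ for all $i$, so $z\mathrel{s}g^nz$ by order-likeness. Hence $s=p$.
\end{proof}

Suppose now that $r\in p\circ q$, say $x_0\mathrel{p}x_1\mathrel{q}z$ with $x_0\mathrel{r}z$, and that we want $r\in q\circ p$. If $g\in\mathrm{Aut}(M)$ moves $x_0$ to $x_1$, then $(x_1,gz)$ again has type $r$, and $x_1\mathrel{q}z$. So it would be enough that $z\mathrel{p}gz$, which is what Lemma~\ref{lem:trap} provides. We record this.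

\begin{lemma}[Criterion]\label{lem:criterion}
Let $p,q,r\in H$, and let $x_1\mathrel{q}z$ and $x_0\mathrel{r}z$. Suppose there are $g\in\mathrm{Aut}(M)$, $t\in M$ and $n\ge1$ with $gx_0=x_1$ and $t\mathrel{p}z\mathrel{p}g^nt$. Then $r\in q\circ p$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:trap}, $x_1\mathrel{q}z\mathrel{p}gz$, and $\mathrm{tp}(x_1,gz)=\mathrm{tp}(gx_0,gz)=\mathrm{tp}(x_0,z)=r$.
\end{proof}

The simplest way to find $t$ and $g$ is to use an orbit through $x_0$ and $x_1$ itself, in the way the points $y_i$ were used in Section~\ref{sec:tree}. For this, $z$ must have a common $p$-predecessor with $x_0$ and a common $p$-successor with $x_1$. For $p\in H$ put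
\[
T_p=p^*\circ p,\qquad\text{so that}\qquad T_{p^*}=p\circ p^*.
\]
By Lemma~\ref{lem:algebra}(iii), if $x\mathrel{c}y$ then $c\in T_p$ means that $x,y$ have a common $p$-predecessor, and $c\in T_{p^*}$ means that they have a common $p$-successor. Clearly $1\in T_p$ and $T_p^*=T_p$. Rotating $p\in p\circ p$ gives $p\in T_p$, so $p,p^*\in T_p$. Rotation also gives
\begin{equation}\label{eq:absorb}
a\in p\circ a\iff p\in T_{a^*}.
\end{equation}

\begin{lemma}[Translation]\label{lem:translation}
Let $p,q,r\in H$. If $r\in p\circ q$, $r\in T_p$ and $q\in T_{p^*}$, then $r\in q\circ p$.
\end{lemma}

\begin{proof}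
Take $x_0\mathrel{p}x_1\mathrel{q}z$ with $x_0\mathrel{r}z$. As $r\in T_p$, the points $x_0,z$ have a common $p$-predecessor $x_{-1}$; as $q\in T_{p^*}$, the points $x_1,z$ have a common $p$-successor $x_2$. Then $x_{-1}\mathrel{p}x_0\mathrel{p}x_1\mathrel{p}x_2$, and by order-likeness $x_i\mathrel{p}x_j$ for all $i<j$. By (H) there is $g\in\mathrm{Aut}(M)$ with $g(x_{-1},x_0,x_1)=(x_0,x_1,x_2)$. Then $g^3x_{-1}=x_2$ and $x_{-1}\mathrel{p}z\mathrel{p}x_2$, so Lemma~\ref{lem:criterion} applies with $t=x_{-1}$ and $n=3$.
\end{proof}

\section{Common predecessors and common successors}\label{sec:T}

The hypotheses of Lemma~\ref{lem:translation} mention both $T_p$ and $T_{p^*}$. In the tree of Section~\ref{sec:tree} these two sets differ, since conditions (1) and (2) there say that $q\in T_p\setminus T_{p^*}$; and we showed that this cannot happen in $M$. We now prove $T_p=T_{p^*}$ in general. The inclusion proved is the other one, so the picture is turned upside down. In Section~\ref{sec:tree} there were only the types $1,p,p^*,q,q^*$, and we could read off the type of every pair; now there may be many types, and Ramsey's theorem replaces that inspection.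

\begin{lemma}\label{lem:TT}
$T_p=T_{p^*}$ for all $p\in H$.
\end{lemma}

\begin{proof}
Exchanging $p$ and $p^*$, we see that it suffices to show $T_{p^*}\subseteq T_p$.

\emph{Claim. If $A\in T_{p^*}$ and $p\in T_A\cap T_{A^*}$, then $A\in T_p$.} Rotating $A\in p\circ p^*$ gives $p\in A\circ p$. Lemma~\ref{lem:translation} with $(A,p,p)$ in place of $(p,q,r)$ gives $p\in p\circ A$, and rotating again, $A\in p^*\circ p=T_p$.

Suppose $\rho\in T_{p^*}\setminus T_p$. Take $x_0\mathrel{\rho}z_0$ and a common $p$-successor $y$ of $x_0,z_0$. Choose $x_{k+1}\mathrel{p}x_k$ and $z_{k+1}\mathrel{p}z_k$ for all $k\ge0$. By order-likeness $x_k\mathrel{p}x_j$ and $z_k\mathrel{p}z_j$ for $k>j$, and all $x_k,z_k$ are $p$-predecessors of $y$. No $x_k$ and $z_j$ have a common $p$-predecessor, since it would also be one of $x_0$ and $z_0$, contrary to $\rho\notin T_p$.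

Color each pair $k<j$ of natural numbers by $\mathrm{tp}(x_k,z_j)$. By Ramsey's theorem there are $i<j<k$ and $A\in H$ with
\[
x_i\mathrel{A}z_j,\qquad x_i\mathrel{A}z_k,\qquad x_j\mathrel{A}z_k .
\]
Then $A\in T_{p^*}$, because of $y$. From $x_j\mathrel{p}x_i$ and $x_j\mathrel{A}z_k\mathrel{A^*}x_i$ we get $p\in A\circ A^*=T_{A^*}$. From $z_k\mathrel{p}z_j$ and $z_k\mathrel{A^*}x_i\mathrel{A}z_j$ we get $p\in A^*\circ A=T_A$. By the Claim $A\in T_p$, so $x_i$ and $z_j$ have a common $p$-predecessor, a contradiction.
\end{proof}

\begin{lemma}\label{lem:T}
Let $a,b,p\in H$.
\begin{enumerate}
\item[\textup{(i)}] $T_p\circ T_p=T_p$.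
\item[\textup{(ii)}] If $b\in T_a$, then each of $a,a^*$ commutes with each of $b,b^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:TT}, $T_p\circ T_p=p^*\circ(p\circ p^*)\circ p=p^*\circ(p^*\circ p)\circ p=p^*\circ p=T_p$.

(ii) Since $T_a=T_{a^*}$ is closed under ${}^*$, it suffices to show $a\circ b=b\circ a$ whenever $b\in T_a$. Let $r\in a\circ b$. As $a,b\in T_a$, we have $r\in T_a\circ T_a=T_a$, and $b\in T_a=T_{a^*}$. Lemma~\ref{lem:translation} with $(a,b,r)$ in place of $(p,q,r)$ gives $r\in b\circ a$. Thus $a\circ b\subseteq b\circ a$. The same inclusion holds for $a^*,b^*$, because $b^*\in T_{a^*}$; it reads $a^*\circ b^*\subseteq b^*\circ a^*$, and taking converses we get $b\circ a\subseteq a\circ b$.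
\end{proof}

Part (i) says that having a common $p$-predecessor is an equivalence relation on $M$; in Example~\ref{ex:basic}(2) with the type $q$ in place of $p$ it is lying in the same fiber.

\section{Commutativity}\label{sec:comm}

Let $x_0\mathrel{p}x_1\mathrel{q}z$ with $x_0\mathrel{r}z$, for general $p,q$ and $r\in p\circ q$. The type $q$ need not lie in $T_{p^*}=T_p$, and then $z$ cannot be trapped between points of an orbit through $x_0$ and $x_1$: if $gx_0=x_1$ and $z\mathrel{p}g^kx_0$ for some $k$, then $g^jx_0$ for large $j$ would be a common $p$-successor of $x_1$ and $z$. The remedy is to trap $z$ by a second sequence $t_0,t_1,t_2$, with $t_0\mathrel{p}z\mathrel{p}t_2$, and to let $g$ move $x_0$ to $x_1$ and $t_0\mapsto t_1\mapsto t_2$ at the same time. For (H) to give such a $g$ we need $\mathrm{tp}(x_0,t_0)=\mathrm{tp}(x_1,t_1)$, $\mathrm{tp}(x_0,t_1)=\mathrm{tp}(x_1,t_2)$ and $\mathrm{tp}(t_0,t_1)=\mathrm{tp}(t_1,t_2)$. To control these types, we want $t_0$ and $t_2$ to be in such a position that replacing $x_0$ by $x_1$ does not change the type over them. This leads to types $u$ with $p\circ u=\{u\}$ and types $v$ with $p^*\circ v=\{v\}$. We first show that such types can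 be reached from any type by composing with $p$ or $p^*$, respectively.

\begin{lemma}\label{lem:antisym}
Let $a,b,p\in H$. If $b\in p\circ a$ and $a\in p\circ b$, then $a=b$.
\end{lemma}

\begin{proof}
We have $a\in p\circ p\circ a=p\circ a$, so $p\in T_{a^*}=T_a$ by \eqref{eq:absorb} and Lemma~\ref{lem:TT}. Hence $b\in p\circ a\subseteq T_a\circ T_a=T_a$, and $a^*$ and $b$ commute by Lemma~\ref{lem:T}. Rotating $b\in p\circ a$ gives $p\in b\circ a^*$. Rotating $a\in p\circ b$ gives $p\in a\circ b^*$, that is, $p^*\in b\circ a^*$. So
\[
1\in p\circ p^*\subseteq b\circ a^*\circ b\circ a^*=b\circ b\circ a^*\circ a^*=b\circ a^*,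
\]
and $a=b$ by Lemma~\ref{lem:algebra}(ii).
\end{proof}

\begin{lemma}\label{lem:sink}
Let $p,a\in H$. There is $u\in p\circ a$ such that $p\circ u=\{u\}$ and $u$ commutes with $p$ and $p^*$.
\end{lemma}

\begin{proof}
Write $b\to c$ if $c\in p\circ b$. This relation on $H$ is transitive because $p\circ p=\{p\}$, and antisymmetric by Lemma~\ref{lem:antisym}. So the finite nonempty set $p\circ a$ has an element $u$ such that $u\to c$ with $c\in p\circ a$ implies $c=u$. If $c\in p\circ u$, then $c\in p\circ p\circ a=p\circ a$, so $c=u$. As $p\circ u\ne\emptyset$, we get $p\circ u=\{u\}$. In particular $u\in p\circ u$, so $p\in T_{u^*}=T_u$ by \eqref{eq:absorb} and Lemma~\ref{lem:TT}, and $u$ commutes with $p$ and $p^*$ by Lemma~\ref{lem:T}(ii).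
\end{proof}

\begin{proposition}\label{prop:comm}
$p\circ q=q\circ p$ for all $p,q\in H$.
\end{proposition}

\begin{proof}
It suffices to show $p\circ q\subseteq q\circ p$ for all $p,q$. Let $r\in p\circ q$. Lemma~\ref{lem:sink}, applied to $p$ and $r$, and to $p^*$ and $q$, gives types
\[
u\in p\circ r\ \text{ with }\ p\circ u=\{u\},\qquad\qquad v\in p^*\circ q\ \text{ with }\ p^*\circ v=\{v\},
\]
both commuting with $p$ and $p^*$.

\emph{Step 1: relations among the types.} Rotating $v\in p^*\circ q$ gives $q\in p\circ v$. Hence
\begin{align}
r&\in p\circ q\subseteq p\circ p\circ v=p\circ v=v\circ p,\label{eq:r}\\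
u&\in p\circ r\subseteq p\circ p\circ v=p\circ v=v\circ p.\label{eq:u}
\end{align}
Also $u\in p\circ r\subseteq p\circ p\circ q=p\circ q$. Rotating, and using that $u$ commutes with $p^*$,
\begin{equation}\label{eq:uq}
q\in p^*\circ u=u\circ p^*.
\end{equation}

\emph{Step 2: the points $t_0$ and $t_2$.} Take $x_0\mathrel{p}x_1\mathrel{q}z$ with $x_0\mathrel{r}z$. By \eqref{eq:r} there is $t_0$ with $x_0\mathrel{v}t_0\mathrel{p}z$. Then $\mathrm{tp}(x_1,t_0)\in p^*\circ v=\{v\}$. By \eqref{eq:uq} there is $t_2$ with $x_1\mathrel{u}t_2$ and $z\mathrel{p}t_2$. Then $\mathrm{tp}(x_0,t_2)\in p\circ u=\{u\}$. Finally $t_0\mathrel{p}z\mathrel{p}t_2$ gives $t_0\mathrel{p}t_2$. So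
\begin{equation}\label{eq:config}
x_0\mathrel{p}x_1,\quad t_0\mathrel{p}t_2,\quad x_0\mathrel{v}t_0,\quad x_1\mathrel{v}t_0,\quad x_0\mathrel{u}t_2,\quad x_1\mathrel{u}t_2 .
\end{equation}

\emph{Step 3: the point $t_1$.} We claim that there is $t_1$ with
\begin{equation}\label{eq:t1}
t_0\mathrel{p}t_1\mathrel{p}t_2,\qquad x_0\mathrel{u}t_1,\qquad x_1\mathrel{v}t_1 .
\end{equation}
We do not look for it directly, but build a copy of the whole configuration, starting from copies $x_1'$ and $t_1'$ of $x_1$ and of the desired point. Take $x_1'\mathrel{v}t_1'$.
\begin{itemize}
\item By \eqref{eq:u}, $u\in p\circ v$, so $v\in p^*\circ u$, and there is $x_0'$ with $x_0'\mathrel{p}x_1'$ and $x_0'\mathrel{u}t_1'$.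
\item By \eqref{eq:u}, $u\in v\circ p$, so $v\in u\circ p^*$, and there is $t_2'$ with $x_1'\mathrel{u}t_2'$ and $t_1'\mathrel{p}t_2'$. Then $\mathrm{tp}(x_0',t_2')\in p\circ u=\{u\}$.
\item By \eqref{eq:u}, $u\in v\circ p$, and $x_0'\mathrel{u}t_1'$, so there is $t_0'$ with $x_0'\mathrel{v}t_0'\mathrel{p}t_1'$. Then $\mathrm{tp}(x_1',t_0')\in p^*\circ v=\{v\}$, and $t_0'\mathrel{p}t_1'\mathrel{p}t_2'$ gives $t_0'\mathrel{p}t_2'$.
\end{itemize}
Thus $(x_0',x_1',t_0',t_2')$ satisfies the six relations \eqref{eq:config}, and $t_1'$ stands to it as required in \eqref{eq:t1}. By (H) some automorphism maps $(x_0',x_1',t_0',t_2')$ to $(x_0,x_1,t_0,t_2)$; let $t_1$ be the image of $t_1'$.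

\emph{Step 4: the automorphism.} The triples $(x_0,t_0,t_1)$ and $(x_1,t_1,t_2)$ have the same $2$-types: $v$ on the first and second entries, $u$ on the first and third, $p$ on the second and third. By (H) there is $g\in\mathrm{Aut}(M)$ with $g(x_0,t_0,t_1)=(x_1,t_1,t_2)$. Then $gx_0=x_1$ and $g^2t_0=t_2$, and $t_0\mathrel{p}z\mathrel{p}t_2$. Lemma~\ref{lem:criterion} with $t=t_0$ and $n=2$ gives $r\in q\circ p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:comm} the operation $\circ$ is commutative, so Proposition~\ref{prop:enough} applies.
\end{proof}

\begin{remark}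
The hypotheses enter as follows. Transitivity makes all products $a\circ b$ nonempty and supplies predecessors and successors of every type; it also removes unary definable sets. Order-likeness makes every type idempotent and is the root extraction in Lemma~\ref{lem:trap}. Finiteness of $H$ is used in the Ramsey argument of Lemma~\ref{lem:TT}, in the choice of $u$ in Lemma~\ref{lem:sink}, and for the finite number of orders. Binarity, in the form of (H), is used for the automorphisms in Lemma~\ref{lem:translation} and in Step 4, for the transport in Step 3, and in Proposition~\ref{prop:present}; of (H), Lemma~\ref{lem:algebra} uses only the conjugacy of pairs of the same type, which does not need binarity. NIP is not used.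
\end{remark}

\section{Proof of the strong form}\label{sec:strong}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(a)}]
(ii)$\Rightarrow$(i) is trivial, and (i)$\Rightarrow$(iii) is Theorem~\ref{thm:main}. For (iii)$\Rightarrow$(ii), note that all properties in (ii) depend only on the definable relations, so we may assume that $M=(M;<_1,\dots,<_n)$ is itself a homogeneous permutation structure, $n\ge1$. By homogeneity the orbit of a tuple under $\mathrm{Aut}(M)$ is determined by its quantifier-free type. As the language is finite and relational, there are finitely many orbits on $k$-tuples for each $k$, so $M$ is $\omega$-categorical, and each orbit is quantifier-free definable. Every definable relation is a union of orbits, hence quantifier-free definable, hence a Boolean combination of relations $x<_iy$ and $x=y$. So $M$ is binary. It is transitive because all one-point substructures are isomorphic. The $2$-type of two distinct elements is given by the sign vector recording $x<_iy$ or $y<_ix$ for each $i$. If $(x,y)$ and $(y,z)$ have the same sign vector, then by transitivity of the orders $x\ne z$ and $(x,z)$ has this sign vector as well; and the type of equality is transitive.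 So $M$ is order-like.

It remains to see that $M$ is NIP. Boolean combinations of NIP formulas are NIP, so we need only consider atomic formulas $\varphi(\bar x;\bar y)$. If all variables that occur are in $\bar x$, the set $\varphi(M;\bar b)$ does not depend on $\bar b$; if all are in $\bar y$, it is empty or everything. If the formula compares $x_j$ with $y_k$ by some $<_i$, in either direction, the sets $\varphi(M;\bar b)$ form a chain under inclusion; if it is $x_j=y_k$, any two of them are equal or disjoint. In none of these cases can a set of two tuples be shattered.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(b)}]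
By Section~\ref{sec:reduction} a definable strict partial order corresponds to a closed set $P$. If $P\ne H\setminus\{1\}$, then by Propositions~\ref{prop:comm} and~\ref{prop:separate} each $q\in H\setminus(P\cup\{1\})$ is omitted by some total closed set containing $P$, so $P$ is the intersection of the total closed sets containing it. If $P=H\setminus\{1\}$, then $P$ is itself total, so the order is linear. (In this case $H=\{1\}$, since a closed set cannot contain both $p$ and $p^*$.)
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(c)}]
\emph{Lower bound.} Suppose $M$ is bi-definable with a homogeneous $d$-dimensional permutation structure on the same set. The two structures have the same automorphisms. By homogeneity, pairs of distinct elements with the same sign vector in $\{+,-\}^d$ are conjugate, so they have the same type. Hence $2m\le2^d$.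

\emph{Upper bound.} Recall that $\circ$ is commutative by Proposition~\ref{prop:comm}. Since $H\ne\{1\}$, Proposition~\ref{prop:separate}, applied to $\{p\}$ and $p^*$ for some $p\ne1$, provides a total closed set $P_1$. It contains exactly one of $p,p^*$ for each $p\ne1$, so it has $m$ elements. By Proposition~\ref{prop:separate}, applied to sets $\{p\}$, any two distinct elements of $P_1$ are separated by a total closed set. Choose total closed sets $P_2,P_3,\dots$ one after another, each separating two elements of $P_1$ that have not been separated before, until all are separated. Each step increases the number of blocks of the induced partition of $P_1$, which is $1$ at the start and at most $m$, so there are at most $m-1$ steps, and we obtain at most $m$ sets in all. They separate all types in $H\setminus\{1\}$. For two types in $P_1$ this holds by construction. A total closed set contains exactly one of $p,p^*$, so it separates $p,q$ if and only if it separates $p^*,q^*$; this settles two types in $P_1^*$. Finally $P_1$ separates a type in $P_1$ from one in $P_1^*$. Proposition~\ref{prop:present} now gives a homogeneous presentation with at most $m$ orders.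
\end{proof}

The lower bound is attained by the generic $d$-dimensional permutation structure of Example~\ref{ex:basic}(1), where $2m=2^d$. For $m=1,2,3$ the two bounds coincide, both being equal to $m$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(d)}]
Consider the finite structures with a partition into two sets named by unary predicates $A$ and $B$, a linear order on each of $A$ and $B$, and a relation $R\subseteq A\times B$. They form an amalgamation class: amalgamate the two orders without identifying new points, and let $R$ fail between new points of different factors. Let $M$ be the Fra\"{\i}ss\'e limit. It is homogeneous in a finite relational language with symbols of arity at most two, so, as in the proof of (a), it is $\omega$-categorical, and every definable relation is quantifier-free definable; hence it is binary. It is order-like: on pairs inside $A$ or inside $B$ the $2$-types are equality, the given order and its reverse; and if $p$ is the type of a pair with one point in $A$ and one in $B$, then $p(x,y)\wedge p(y,z)$ is never satisfied. It is not transitive, and it has IP, because every subset of a finite subset of $A$ is cut out by $R(x,b)$ for some $b\in B$.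

Let $\prec$ be a definable linear order on $M$. On $A$, and on $B$, it is the given order or its reverse. The set of pairs $(a,b)\in A\times B$ with $a\prec b$ is a union of $2$-types, so it is one of $\emptyset$, $A\times B$, $R$ and $(A\times B)\setminus R$. Suppose it is $R$. Choose $a,a'\in A$ and $b,b'\in B$ with $R(a,b)$, $\neg R(a',b)$, $R(a',b')$ and $\neg R(a,b')$. Then $a\prec b\prec a'\prec b'\prec a$, a contradiction. If it is $(A\times B)\setminus R$, then choosing the points so that $\neg R(a,b)$, $R(a',b)$, $\neg R(a',b')$ and $R(a,b')$ gives the same cycle. So $A$ lies entirely below $B$ or entirely above it. Consequently every permutation of $M$ that preserves $A$, $B$ and their given orders preserves all definable linear orders of $M$.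

If $M$ were bi-definable with a finite-dimensional permutation structure, then the orders of that structure would be definable in $M$, and $R$ would be definable from them. So $R$ would be preserved by every such permutation. But choose $a\in A$ and $b,b'\in B$ with $R(a,b)$ and $\neg R(a,b')$. Since $B$ is a countable dense linear order without endpoints, it has an order-automorphism moving $b$ to $b'$. Together with the identity on $A$ this gives a permutation that preserves $A$, $B$ and their orders, but not $R$, a contradiction.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BS} Samuel Braunfeld, Pierre Simon, \emph{The classification of homogeneous finite-dimensional permutation structures}, arXiv:1807.07110 (2018).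
\end{thebibliography}

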